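\title{The $2$-abelian complexity of an automatic word need not be regular}

\begin{abstract}
A conjecture of Rigo asserts that the $2$-abelian complexity of every $k$-automatic word is a $k$-regular sequence. We disprove it for every base $k\ge2$. We construct a uniformly recurrent binary $k$-automatic word whose $2$-abelian complexity at $n=k^{4e}$ equals $3+\frac32\bigl(3^e+|\mathrm{Re}\,(2+i)^e|+|\mathrm{Im}\,(2+i)^e|\bigr)$ for all $e\ge1$. Regularity would force this sequence to satisfy a linear recurrence in $e$; the Skolem--Mahler--Lech theorem and the irrationality of $\arg(2+i)/\pi$ exclude one. For every $L\ge 1$ the same construction gives a word none of whose $\ell$-abelian complexities with $1\le\ell\le L$ is $k$-regular.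
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection*{Abelian complexities}
Words are finite or infinite sequences of letters from a finite alphabet, and their letters are indexed from $0$. A \emph{factor} of a word is a block of consecutive letters. For finite words $u,x$ we write $|u|$ for the length of $u$ and $|u|_x$ for the number of occurrences of $x$ as a factor of $u$. For $\ell\ge1$, two finite words $u,v$ are \emph{$\ell$-abelian equivalent}, written $u\equiv_\ell v$, if $|u|_x=|v|_x$ for all words $x$ with $1\le|x|\le\ell$. The \emph{$\ell$-abelian complexity} of an infinite word $w$ is the sequence $(\mathcal P^{(\ell)}_w(n))_{n\ge0}$, where $\mathcal P^{(\ell)}_w(n)$ is the number of $\equiv_\ell$-classes among the factors of $w$ of length $n$.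

The relation $\equiv_1$ remembers how often each letter occurs and forgets the order; $\mathcal P^{(1)}_w$ is the \emph{abelian complexity}. The relation $\equiv_2$ also remembers the number of occurrences of each pair of adjacent letters. For $\ell\ge n$ the relation $\equiv_\ell$ is equality on words of length $n$ (take $x=u$), so $\mathcal P^{(\ell)}_w(n)$ increases with $\ell$ from the abelian complexity to the number of factors of length $n$.

For a binary word $w=w_0w_1w_2\cdots\in\{0,1\}^{\mathbb N}$ the abelian complexity has a simple description. Call $W_r=w_r\cdots w_{r+n-1}$ the \emph{window} of length $n$ at position $r$. Its $\equiv_1$-class is determined by $|W_r|_1$, and $|W_{r+1}|_1-|W_r|_1=w_{r+n}-w_r\in\{0,\pm1\}$, so the numbers $|W_r|_1$ fill an interval of integers. Hence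
\begin{equation}\label{eq:maxmin}
\mathcal P^{(1)}_w(n)=\max_{r\ge0}|W_r|_1-\min_{r\ge0}|W_r|_1+1 .
\end{equation}

\subsection*{Automatic and regular sequences}
Let $k\ge2$ be an integer. The \emph{$k$-kernel} of a sequence $(a(n))_{n\ge0}$ is the set of subsequences
\[
\bigl\{(a(k^fn+c))_{n\ge0}\;:\; f\ge0,\ 0\le c<k^f\bigr\}.
\]
An infinite word is \emph{$k$-automatic} if its $k$-kernel is finite; by Eilenberg's theorem this is equivalent to being generated by a finite automaton that reads base-$k$ expansions, but we use only the kernel. An integer sequence is \emph{$k$-regular}, in the sense of Allouche and Shallit, if the $\mathbb Z$-module generated by its $k$-kernel is finitely generated. Regularity is the linear counterpart of automaticity, and it allows unbounded sequences. The following example shows why it is the property to hope for.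

\begin{example}\label{ex:powers}
Let $w_m=1$ if $m$ is a power of $2$ and $w_m=0$ otherwise, and let $\delta=1,0,0,\dots$. Since $(w_{2n})=w$ and $(w_{2n+1})=\delta$, the $2$-kernel of $w$ consists of $w$, $\delta$ and the zero sequence, so $w$ is $2$-automatic. Fix $n\ge1$. Some window of length $n$ contains no $1$. A window whose first and last ones are at positions $2^a$ and $2^b$ has $n\ge 2^a(2^{b-a}-1)+1\ge2^{b-a}$, so it has at most $\lfloor\log_2n\rfloor+1$ ones, and $W_1$ has exactly this many. By \eqref{eq:maxmin}, $a(n)=\mathcal P_w^{(1)}(n)$ equals $\lfloor\log_2n\rfloor+2$ for $n\ge1$, and $a(0)=1$. This sequence is unbounded, so it is not a word over a finite alphabet. But $(a(2n))=a+\mathbf 1-\delta$ and $(a(2n+1))=a+\mathbf 1$, where $\mathbf 1$ is the constant sequence, so the $2$-kernel of $a$ lies in the module generated by $a,\mathbf 1,\delta$. A submodule of a finitely generated $\mathbb Z$-module is finitely generated, so $a$ is $2$-regular.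
\end{example}

A deeper instance is known: the $2$-abelian complexity of the Thue--Morse word $\lim_{n\to\infty}\mu^n(0)$, where $\mu\colon0\mapsto01,\ 1\mapsto10$, is $2$-regular. Such examples suggest that the self-similarity of an automatic word under $n\mapsto kn+c$ passes, in linear form, to its complexity. The following conjecture of Rigo is stated in \cite{Greinecker}.

\begin{quote}
\textbf{Conjecture.} The $2$-abelian complexity of any $k$-automatic word is a $k$-regular sequence.
\end{quote}

\subsection*{Results}
The conjecture is false for every base. Recall that an infinite word $w$ is \emph{uniformly recurrent} if for every factor $u$ of $w$ there is an $R$ such that every factor of $w$ of length $R$ contains $u$.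

\begin{theorem}\label{thm:two}
For every $k\ge2$ there is a uniformly recurrent $k$-automatic word $Y\in\{0,1\}^{\mathbb N}$ such that
\[
\mathcal P^{(2)}_Y(k^{4e})=3+\tfrac32\bigl(3^e+|\mathrm{Re}\,(2+i)^e|+|\mathrm{Im}\,(2+i)^e|\bigr)\qquad(e\ge1).
\]
The sequence $\mathcal P^{(2)}_Y$ is not $k$-regular; even the $\mathbb C$-span of its $k$-kernel is infinite-dimensional.
\end{theorem}

\begin{theorem}\label{thm:all}
Let $k\ge2$ and $L\ge1$. There are a uniformly recurrent $k$-automatic word $Y\in\{0,1\}^{\mathbb N}$ and a power $K$ of $k$ such that for all $1\le\ell\le L$ and $e\ge1$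
\[
\mathcal P^{(\ell)}_Y(K^e)=(2\ell-1)\Bigl(1+\tfrac12\bigl(3^e+|\mathrm{Re}\,(2+i)^e|+|\mathrm{Im}\,(2+i)^e|\bigr)\Bigr).
\]
None of $\mathcal P^{(1)}_Y,\dots,\mathcal P^{(L)}_Y$ is $k$-regular; even the $\mathbb C$-spans of their $k$-kernels are infinite-dimensional.
\end{theorem}

In particular the abelian complexity of a $k$-automatic word need not be $k$-regular, and neither a binary alphabet nor uniform recurrence rescues the conjecture. The word in Theorem~\ref{thm:all} depends on $L$; we do not claim that a single word works for all $\ell$ at once.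

Both theorems come from one construction. Section~\ref{sec:max} isolates the obstruction, a maximum of four linear recurrence sequences that is not itself one. Section~\ref{sec:word} builds a word around it and works out the smallest case by hand, and Sections~\ref{sec:windows} and~\ref{sec:classes} compute the complexities at the lengths $K^e$.

\section{A maximum of linear recurrences}\label{sec:max}

A complex sequence $(u_e)_{e\ge1}$ is \emph{linearly recurrent} if there are $d\ge0$ and $\gamma_0,\dots,\gamma_{d-1}\in\mathbb C$ with $u_{e+d}=\sum_{j<d}\gamma_ju_{e+j}$ for all $e\ge1$. Equivalently, $P(E)u=0$ for some monic polynomial $P$, where $E$ is the shift $(Eu)_e=u_{e+1}$. If $P(E)u=0$ and $Q(E)v=0$, then $PQ(E)$ annihilates every linear combination of $u$ and $v$, so linearly recurrent sequences form a vector space. It contains every geometric sequence $(\nu^e)_{e\ge1}$, which is annihilated by $E-\nu$.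

We use only one consequence of regularity. Note first that if $a$ is $k$-regular, then finitely many sequences generate its kernel over $\mathbb Z$, so the $\mathbb C$-span of the kernel is finite-dimensional.

\begin{lemma}\label{lem:rec}
Let $K=k^h$ with $h\ge1$. If the $\mathbb C$-span of the $k$-kernel of $(a(n))_{n\ge0}$ is finite-dimensional, then $(a(K^e))_{e\ge1}$ is linearly recurrent.
\end{lemma}

\begin{proof}
Let $D$ be the dimension of the span. The $D+1$ sequences $(a(K^jn))_{n\ge0}$, $0\le j\le D$, belong to the kernel, so they satisfy a nontrivial linear relation. Dividing by the last nonzero coefficient gives $a(K^dn)=\sum_{j<d}\gamma_j\,a(K^jn)$ for some $d\le D$ and all $n$. Put $n=K^e$.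
\end{proof}

We therefore look for an automatic word whose complexity along $K^e$ is not linearly recurrent. Automatic words arise as letter-to-letter images $\pi(X)$ of fixed points $X$ of morphisms $\sigma$ that send every letter to a word of the same length $K$. Among the windows of length $K^e$ are the blocks $\pi(\sigma^e(a))$. For each single letter $a$, the number of ones in this block is linearly recurrent in $e$, because the letter counts of $\sigma^e(a)$ are entries of the $e$-th power of a fixed matrix. This linearity is what makes the conjecture plausible. But \eqref{eq:maxmin} contains a \emph{maximum}, and a maximum is not linear: if the letter $a$ with the richest block changes with $e$ in a nonperiodic way, no recurrence should survive. A rotation by an angle incommensurable with $\pi$ produces such a change, and the next morphism is made to simulate one.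

Let $U=\{1,i,-1,-i\}\subset\mathbb C$; we use its elements as letters and call them \emph{units}. Define
\[
\tau(z)=z\,z\,(iz)\quad(z\in U),\qquad \pi(1)=\pi(i)=1,\quad\pi(-1)=\pi(-i)=0,
\]
and let $N_e(z)=|\pi(\tau^e(z))|_1$ for $e\ge0$. From $\tau^e(z)=\tau^{e-1}(z)\,\tau^{e-1}(z)\,\tau^{e-1}(iz)$ we get
\begin{equation}\label{eq:Nrec}
N_0(z)=\pi(z),\qquad N_e(z)=2N_{e-1}(z)+N_{e-1}(iz)\quad(e\ge1).
\end{equation}
Put $\lambda=2+i$ and $\lambda^e=\xi_e+i\eta_e$ with $\xi_e,\eta_e$ real. The letters of $\tau(z)$ add up to $\lambda z$, so the $3^e$ letters of $\tau^e(z)$ add up to $\lambda^ez$. The coding $\pi$ is an affine function of the letter: with the $\mathbb R$-linear map $F(\zeta)=\mathrm{Re}\,\zeta+\mathrm{Im}\,\zeta$ we have $F(1)=F(i)=1$ and $F(-1)=F(-i)=-1$, so $\pi(z)=\frac12(1+F(z))$. Summing over the letters of $\tau^e(z)$ gives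
\begin{equation}\label{eq:Nform}
N_e(z)=\tfrac12\bigl(3^e+F(z\lambda^e)\bigr).
\end{equation}
For $z=1,i,-1,-i$ the number $F(z\lambda^e)$ equals $\xi_e+\eta_e$, $\xi_e-\eta_e$, $-\xi_e-\eta_e$, $-\xi_e+\eta_e$, respectively. All four choices of signs occur, so
\begin{equation}\label{eq:S}
S_e:=\max_{z\in U}N_e(z)=\tfrac12\bigl(3^e+|\xi_e|+|\eta_e|\bigr)>0 .
\end{equation}
The recursion \eqref{eq:Nrec} gives the first values; the maximum $S_e$ is in boldface.
\[
\begin{array}{c|c|cccc}
e&\lambda^e&N_e(1)&N_e(i)&N_e(-1)&N_e(-i)\\ \hline
1&2+i&\mathbf{3}&2&0&1\\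
2&3+4i&\mathbf{8}&4&1&5\\
3&2+11i&\mathbf{20}&9&7&18\\
4&-7+24i&49&25&32&\mathbf{56}
\end{array}
\]
At $e=4$ the point $\lambda^e$ leaves the first quadrant and the lead passes from $1$ to $-i$. To turn such changes of leader into a proof, we look at the set of $e$ for which the letter $1$ leads. It is the zero set of $S_e-N_e(1)$, and zero sets of linearly recurrent sequences are rigid.

\begin{theorem}[Skolem--Mahler--Lech \cite{Lech}]\label{thm:SML}
If $(u_e)_{e\ge1}$ is a linearly recurrent sequence over a field of characteristic $0$, then $\{e\ge1:u_e=0\}$ is the union of a finite set and finitely many infinite arithmetic progressions.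
\end{theorem}

\begin{proposition}\label{prop:notrec}
The sequence $(S_e)_{e\ge1}$ is not linearly recurrent.
\end{proposition}

\begin{proof}
Let $\theta=\arg\lambda$. We first show that $\theta/\pi$ is irrational. From $\lambda^2=4\lambda-5$ we get $\eta_{e+1}=4\eta_e-5\eta_{e-1}\equiv-\eta_e\pmod5$ for $e\ge1$, and $\eta_1=1$. Thus $\eta_e\equiv\pm1\pmod5$, and no power $\lambda^e$ with $e\ge1$ is real. If $\theta/\pi$ were a fraction with denominator $q$, then $\lambda^q$ would be real.

Recall that if $\varphi/\pi$ is irrational, then for every real $\psi$ the angles $j\varphi+\psi$, $j\ge0$, are dense modulo $2\pi$. Applying this with $\varphi=q\theta$ and $\psi=r\theta$, we see that for all $q,r\ge1$ the progression $\{qj+r:j\ge0\}$ contains exponents $e$ with $\lambda^e$ in any prescribed open quadrant.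

Suppose that $(S_e)$ is linearly recurrent. The sequences $\xi_e=\frac12(\lambda^e+\bar\lambda^e)$, $\eta_e=\frac1{2i}(\lambda^e-\bar\lambda^e)$ and $3^e$ are linearly recurrent, hence so is $N_e(1)$ by \eqref{eq:Nform}, and so is
\[
d_e=2\bigl(S_e-N_e(1)\bigr)=(|\xi_e|-\xi_e)+(|\eta_e|-\eta_e).
\]
Both summands are nonnegative, so the zero set of $(d_e)$ is $Z=\{e\ge1:\xi_e\ge0,\ \eta_e\ge0\}$. The set $Z$ is infinite: for every $r\ge1$ some $e\ge r$ has $\lambda^e$ in the open first quadrant (take $q=1$). It contains no infinite arithmetic progression, since each one contains an $e$ with $\lambda^e$ in the open third quadrant, where $\xi_e,\eta_e<0$. This contradicts Theorem~\ref{thm:SML}.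
\end{proof}

\begin{remark}
The irrationality of $\theta/\pi$ is essential. The shorter rule $z\mapsto z\,(iz)$ simulates multiplication by $1+i$, and $u_e=|\mathrm{Re}\,(1+i)^e|+|\mathrm{Im}\,(1+i)^e|$ satisfies $u_{e+2}=2u_e$ because $(1+i)^2=2i$.
\end{remark}

\section{The word}\label{sec:word}

We want a word in which the number of ones in the windows of length $K^e$ ranges over exactly $S_e+1$ values. The fixed point of $\tau$ itself is not convenient, for two reasons. Its blocks have length $3^e$, not a power of $k$. More seriously, a general window consists of a suffix of $\pi(\tau^e(z))$ and a prefix of $\pi(\tau^e(z'))$ for two different units $z,z'$, and \eqref{eq:Nform} says nothing about such hybrids. Both defects are cured by a fifth letter $o$, the \emph{blank}, which pads the images to length $K$ and separates the units, so that a window never meets the blocks of two units.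

Fix $k\ge2$ and $L\ge1$, put
\[
g=\max(1,2L-3),
\]
and let $K=k^h$ be any power of $k$ with $K\ge5g+4$. A reader interested only in Theorem~\ref{thm:two} may take $L=2$ and $g=1$ throughout. On the alphabet $\Sigma=\{o\}\cup U$ define the morphism
\begin{equation}\label{eq:sigma}
\sigma(o)=o^g\,1\,o^{K-g-1},\qquad \sigma(z)=o^g\,1\,o^g\,z\,o^g\,z\,o^g\,(iz)\,o^{K-4g-4}\quad(z\in U).
\end{equation}
All images have length $K$. The word $\sigma(z)$ contains the letters of $\tau(z)$ in positions $2g+1$, $3g+2$, $4g+3$. The unit $1$ in $\sigma(o)$ makes units appear at all in the iterates of $o$; it is repeated in the same position $g$ of $\sigma(z)$ so that $\sigma(z)$ arises from $\sigma(o)$ by filling three blanks and changing nothing else. The condition $K\ge5g+4$ says exactly that $\sigma(z)$ ends with $o^g$.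

Since $\sigma(o)$ begins with $o$, each $\sigma^e(o)$ is a prefix of $\sigma^{e+1}(o)$, and these words converge to an infinite word $X=X_0X_1X_2\cdots$ with
\begin{equation}\label{eq:fixed}
X=\sigma^e(X_0)\,\sigma^e(X_1)\,\sigma^e(X_2)\cdots\qquad(e\ge0).
\end{equation}
Extend $\pi$ by $\pi(o)=0$ and put $Y=\pi(X)=y_0y_1y_2\cdots\in\{0,1\}^{\mathbb N}$.

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(a)] In $X$, and in $\sigma^e(a)$ for $a\in\Sigma$ and $e\ge1$, distinct units are at distance at least $g+1$. The words $\sigma^e(a)$ begin and end with $o^g$. In particular, one of any two consecutive letters of $X$ is $o$, and distinct ones of $Y$ are at distance at least $g+1$.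
\item[(b)] The words $oo$ and $o\,z\,o$, for each $z\in U$, are factors of $X$.
\item[(c)] The word $Y$ is $k$-automatic and uniformly recurrent.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) All these words are concatenations of words $\sigma(b)$, $b\in\Sigma$. Each $\sigma(b)$ begins and ends with $o^g$, and consecutive units in it are separated by $o^g$. Units in different words $\sigma(b)$ are separated by at least $2g$ blanks.

(b) The prefix $\sigma(o)$ of $X$ ends with $oo$ and contains $1$. If $z$ occurs in $X$, then $\sigma(z)$ occurs in $X$ by \eqref{eq:fixed}, and it contains $iz$. So $1,i,-1,-i$ all occur. Since $X_0=o$, each occurrence of a unit has two neighbors, and both are blanks by (a).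

(c) Let $f\ge0$ and $0\le c<k^f$. Write $f=he+d$ with $0\le d<h$, and $c=K^ec'+c''$ with $0\le c''<K^e$; then $0\le c'<k^d$ and $k^fn+c=K^e(k^dn+c')+c''$. By \eqref{eq:fixed}, $y_{k^fn+c}=\phi(X_{k^dn+c'})$, where $\phi\colon\Sigma\to\{0,1\}$ sends $a$ to the image under $\pi$ of the letter of $\sigma^e(a)$ in position $c''$. There are finitely many triples $(\phi,d,c')$, so the $k$-kernel of $Y$ is finite.

Let $u$ be a factor of $Y$. It is a factor of a prefix $\pi(\sigma^e(o))$. By \eqref{eq:fixed}, every factor of $Y$ of length $3K^e$ contains two consecutive complete blocks $\pi(\sigma^e(X_m))\,\pi(\sigma^e(X_{m+1}))$, and by (a) one of them is $\pi(\sigma^e(o))$.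
\end{proof}

\begin{example}[the smallest case]\label{ex:small}
Take $k=3$, $L=2$, $g=1$, $K=9$, and windows of length $9$. Here $\sigma(o)=o\,1\,o^7$ and $\sigma(z)=o\,1\,o\,z\,o\,z\,o\,(iz)\,o$, and the blocks $B_a=\pi(\sigma(a))$ are
\[
\begin{array}{lcl}
B_o=B_{-1}&=&0\,1\,0\,0\,0\,0\,0\,0\,0\\
B_{-i}&=&0\,1\,0\,0\,0\,0\,0\,1\,0\\
B_i&=&0\,1\,0\,1\,0\,1\,0\,0\,0\\
B_1&=&0\,1\,0\,1\,0\,1\,0\,1\,0
\end{array}
\]
Let $u$ be a word of length $9$ without the factor $11$, with $s$ ones, first letter $\alpha$ and last letter $\beta$. Every $1$ is preceded by $0$ unless it is the first letter, and followed by $0$ unless it is the last, so $|u|_{01}=s-\alpha$, $|u|_{10}=s-\beta$ and $|u|_{00}=8-(s-\alpha)-(s-\beta)$. Hence the $\equiv_2$-class of $u$ carries the same information as the triple $(s,\alpha,\beta)$.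

Which triples can occur? A window takes one letter from each of the nine columns of the display, and it takes them from two blocks $B_o$ and $B_a$. In every column the letter of $B_o$ is at most that of $B_a$, so $1=|B_o|_1\le s\le|B_a|_1\le4$. The first and last letters of a window come from cyclically adjacent columns, and all ones lie in the columns $1,3,5,7$, so $(\alpha,\beta)\ne(1,1)$. This leaves at most $4\cdot3=12$ triples. The word $Y$ begins with $B_oB_1B_o$, with ones in positions $1,10,12,14,16,19$, and sliding the window across this prefix gives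
\[
\setlength{\arraycolsep}{3.5pt}
\begin{array}{c|ccccccccccccccccccc}
r&0&1&2&3&4&5&6&7&8&9&10&11&12&13&14&15&16&17&18\\ \hline
s&1&1&1&1&2&2&3&3&4&4&4&4&4&3&3&2&2&1&1\\
\alpha&0&1&0&0&0&0&0&0&0&0&1&0&1&0&1&0&1&0&0\\
\beta&0&0&1&0&1&0&1&0&1&0&0&1&0&0&0&0&0&0&0
\end{array}
\]
All twelve triples appear, so $\mathcal P^{(2)}_Y(9)=12=3(S_1+1)$. Each time $s$ goes up ($r=3,5,7$) the window before the step has $(\alpha,\beta)=(0,0)$ and the one after it has $(0,1)$; each time $s$ goes down ($r=12,14,16$) the window before the step has $(1,0)$. The general proof follows this pattern.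
\end{example}

\section{Blocks and windows}\label{sec:windows}

Fix $e\ge1$ and put $n=K^e$. For $a\in\Sigma$ let $B_a=\pi(\sigma^e(a))$, with letters $B_a[p]$ for $0\le p<n$, so that $Y=B_{X_0}B_{X_1}B_{X_2}\cdots$ by \eqref{eq:fixed}. Let $c_e=|B_o|_1$; its value will not matter. The two features visible in the display of Example~\ref{ex:small}, that $B_o$ is smallest in every column and that the ones use sparse columns, persist for all $e$.

\begin{lemma}\label{lem:blocks}
\begin{enumerate}
\item[(a)] $B_o[p]\le B_a[p]$ for all $a\in\Sigma$ and all $p$, and $B_o[g]=1$.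
\item[(b)] There is a set $\mathcal U\subset\{g,\dots,n-1-g\}$, whose distinct elements differ by at least $g+1$, such that $B_a[p]=1$ implies $p\in\mathcal U$, for all $a\in\Sigma$.
\item[(c)] $|B_z|_1=c_e+N_e(z)$ for all $z\in U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For words $u,v$ over $\Sigma$ of equal length, say that $v$ \emph{dominates} $u$ if $v$ arises from $u$ by replacing some blanks by units, that is, if for each $j$ either $v_j=u_j$, or $u_j=o$ and $v_j\in U$. By \eqref{eq:sigma}, $\sigma(z)$ dominates $\sigma(o)$ for $z\in U$. If $v$ dominates $u$, then for each $j$ the word $\sigma(v_j)$ equals $\sigma(u_j)$ or is a word $\sigma(z)$ standing over $\sigma(o)$, so $\sigma(v)$ dominates $\sigma(u)$. By induction $\sigma^e(z)$ dominates $\sigma^e(o)$. Since $\pi(o)=0$, the inequality follows. Finally $\sigma^e(o)$ begins with $\sigma(o)$, which has the unit $1$ in position $g$.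

(b) If two words $u,u'$ of equal length have their units in the same positions, then so do $\sigma(u)$ and $\sigma(u')$, because the positions of the units in $\sigma(z)$ do not depend on $z\in U$. Hence the set $\mathcal U$ of positions of units in $\sigma^e(z)$ is the same for all $z\in U$, and by domination it contains the positions of the units in $\sigma^e(o)$. Since only units are sent to $1$ by $\pi$, all ones of all blocks lie in $\mathcal U$. The location and spacing of $\mathcal U$ are given by Lemma~\ref{lem:X}(a) for $\sigma^e(1)$.

(c) For $j\ge0$ let $N'_j(a)=|\pi(\sigma^j(a))|_1-|\pi(\sigma^j(o))|_1$. Then $N'_0(z)=\pi(z)$. For $j\ge1$ write $\sigma^j(z)=\sigma^{j-1}(\sigma(z))$ and $\sigma^j(o)=\sigma^{j-1}(\sigma(o))$. The words $\sigma(z)$ and $\sigma(o)$ differ exactly in three positions, where $z,z,iz$ replace $o$, so $N'_j(z)=2N'_{j-1}(z)+N'_{j-1}(iz)$. This is \eqref{eq:Nrec}, hence $N'_j=N_j$ on $U$.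
\end{proof}

Now let $W_r=y_r\cdots y_{r+n-1}$ be the window of length $n$ at position $r=mn+j$, $0\le j<n$. Its letter of index $t$, $0\le t<n$, is $B_{X_m}[j+t]$ if $j+t<n$ and $B_{X_{m+1}}[j+t-n]$ otherwise. We call $(j+t)\bmod n$ the \emph{column} of this letter; the window meets each of the $n$ columns exactly once.

\begin{lemma}\label{lem:windows}
Let $r=mn+j$ with $0\le j<n$.
\begin{enumerate}
\item[(a)] $c_e\le|W_r|_1\le c_e+S_e$, and $|W_r|_1=c_e$ if $X_mX_{m+1}=oo$.
\item[(b)] If $W_r$ has ones at indices $t<t'$, then $g+1\le t'-t\le n-g-1$.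
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:X}(a), one of the letters $X_m,X_{m+1}$ is $o$; call the other one $a$. The letter of $W_r$ in column $p$ is $B_o[p]$ or $B_a[p]$, so by Lemma~\ref{lem:blocks}(a) it lies between these two numbers. Summing over $p$ gives $c_e\le|W_r|_1\le|B_a|_1$. The right side is $c_e$ if $a=o$, and it is at most $c_e+S_e$ otherwise, by Lemma~\ref{lem:blocks}(c).

(b) The columns $p,p'$ of the two ones are distinct elements of $\mathcal U$, so $g+1\le|p-p'|\le n-1-2g\le n-g-1$. Since $t'-t\equiv p'-p\pmod n$ and $0<t'-t<n$, the number $t'-t$ is $|p-p'|$ or $n-|p-p'|$, and both lie between $g+1$ and $n-g-1$.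
\end{proof}

Part (b) says that the ones of a window stay $g+1$ apart even when the window is closed up into a cycle. The upper bound on $t'-t$ is special to the lengths $n=K^e$. Part (a) already settles $\ell=1$: the bounds are attained by the windows $B_o$ and $B_z$ with $N_e(z)=S_e$, so \eqref{eq:maxmin} gives $\mathcal P_Y^{(1)}(K^e)=S_e+1$.

\section{The $\ell$-abelian classes of windows of length $K^e$}\label{sec:classes}

Keep $e\ge1$ and $n=K^e$, and fix $1\le\ell\le L$. The choice of $g$ and $K$ gives
\begin{equation}\label{eq:ineq}
\ell-1\le g,\qquad 2\ell-3\le g,\qquad 2\ell<n;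
\end{equation}
the first holds because $\ell-1\le2\ell-3$ for $\ell\ge2$, and the last because $n\ge5g+4\ge5\ell-1$. For $\ell\ge2$ a class depends on more than the number of ones. Because the ones of $Y$ are sparse, the additional information sits at the two ends of the window.

\begin{lemma}\label{lem:class}
Two windows of length $n$ are $\ell$-abelian equivalent if and only if they have the same number of ones, the same prefix of length $\ell-1$ and the same suffix of length $\ell-1$.
\end{lemma}

\begin{proof}
Let $u$ be a window with $s$ ones, and let $\alpha_a$ and $\beta_b$ be the numbers of ones among the first $a$ and the last $b$ letters of $u$. Distinct ones of $Y$ are at distance at least $g+1\ge\ell$, so a word of length at most $\ell$ that occurs in $Y$ is $0^c$ or $0^a10^b$ with $a+b\le\ell-1$. A $1$ at index $t$ of $u$ gives an occurrence of $0^a10^b$ in $u$ exactly when $a\le t\le n-1-b$: the required zeros are automatic because $a,b\le g$. The first $a$ and the last $b$ indices are disjoint since $a+b<n$, so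
\begin{equation}\label{eq:count}
|u|_{0^a10^b}=s-\alpha_a-\beta_b\qquad(a+b\le\ell-1).
\end{equation}
For $1\le c\le\ell$, the window has $n-c+1$ factor occurrences of length $c$, so $|u|_{0^c}=n-c+1-\sum_{a+b=c-1}|u|_{0^a10^b}$. Thus $s$, the prefix and the suffix determine the class. Conversely, \eqref{eq:count} with $x=1$, then $x=0^a1$, then $x=10^b$ recovers $s$, then $\alpha_1,\dots,\alpha_{\ell-1}$, then $\beta_1,\dots,\beta_{\ell-1}$ from the class, and these numbers determine the prefix and the suffix.
\end{proof}

\begin{lemma}\label{lem:types}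
The prefix and the suffix of length $\ell-1$ of a window of length $n$ contain at most one $1$ together.
\end{lemma}

\begin{proof}
The prefix occupies the indices $t\le\ell-2$ and the suffix the indices $t'\ge n-\ell+1$; these ranges are disjoint by \eqref{eq:ineq}. Two ones in the prefix, or two in the suffix, would be at distance at most $\ell-2\le g$. One in each would have $t'-t\ge n-(2\ell-3)\ge n-g$. Both contradict Lemma~\ref{lem:windows}(b).
\end{proof}

This is the step that dictates $g\ge2L-3$. In Example~\ref{ex:small}, where $g=1$, the window $W_{11}=010101001$ has a $1$ in its prefix and in its suffix of length $2$, so the lemma fails there for $\ell=3$.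

By Lemma~\ref{lem:types}, every window has exactly one of the following $2\ell-1$ \emph{types}:
\begin{itemize}
\item $\mathsf N$: no $1$ in the prefix or the suffix of length $\ell-1$;
\item $\mathsf P_a$, for $0\le a\le\ell-2$: a $1$ at index $a$;
\item $\mathsf S_b$, for $0\le b\le\ell-2$: a $1$ at index $n-1-b$.
\end{itemize}
The type determines the prefix and the suffix and is determined by them. We call $|W_r|_1$ the \emph{value} of the window. By Lemma~\ref{lem:class}, the classes correspond bijectively to the pairs (value, type) that occur. For $\ell=2$ the types $\mathsf N,\mathsf P_0,\mathsf S_0$ are the pairs $(\alpha,\beta)=(0,0),(1,0),(0,1)$ of Example~\ref{ex:small}.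

\begin{proposition}\label{prop:count}
For $1\le\ell\le L$ and $e\ge1$ we have $\mathcal P^{(\ell)}_Y(K^e)=(2\ell-1)(S_e+1)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:windows}(a) there are at most $S_e+1$ values, so at most $(2\ell-1)(S_e+1)$ pairs. We show that all of them occur. We do not know where the ones of the blocks lie, so we cannot name the windows; instead we find them at the steps where the value of a sliding window changes.

Choose $z^*\in U$ with $N_e(z^*)=S_e$ and, by Lemma~\ref{lem:X}(b), $q\ge1$ with $X_{q-1}X_qX_{q+1}=o\,z^*\,o$. The windows $W_{(q-1)n}=B_o$, $W_{qn}=B_{z^*}$, $W_{(q+1)n}=B_o$ have the values $c_e$, $c_e+S_e$, $c_e$, and $|W_{r+1}|_1-|W_r|_1=y_{r+n}-y_r\in\{0,\pm1\}$. Let $c_e\le s<c_e+S_e$.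

\emph{A step up.} There is $r$ with $(q-1)n\le r<qn$, $|W_r|_1=s$ and $|W_{r+1}|_1=s+1$. Then $y_r=0$ and $y_{r+n}=1$. By Lemma~\ref{lem:X}(a), the $g$ letters on each side of $y_{r+n}$ are zeros. The window $W_{r+1}$ has a $1$ at index $n-1$, so by the upper bound in Lemma~\ref{lem:windows}(b) it has no $1$ at an index $t\le g-1$; that is, $y_{r+1}=\dots=y_{r+g}=0$. Therefore $W_r$ begins with $0^{g+1}$ and ends with $0^g$, and since $\ell-1\le g$ it gives the pair $(s,\mathsf N)$. Let $0\le b\le\ell-2$, so $b\le g$. Passing from $W_{r+1}$ to $W_{r+1+b}$ drops the zeros $y_{r+1},\dots,y_{r+b}$, appends the zeros $y_{r+n+1},\dots,y_{r+n+b}$, and moves the letter $y_{r+n}=1$ to index $n-1-b$. So $W_{r+1+b}$ gives $(s+1,\mathsf S_b)$.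

\emph{A step down.} There is $r$ with $qn\le r<(q+1)n$, $|W_r|_1=s+1$ and $|W_{r+1}|_1=s$. Then $y_r=1$, and $r\ge n>g$. By Lemma~\ref{lem:X}(a), $y_{r-g}=\dots=y_{r-1}=0$. The window $W_r$ has a $1$ at index $0$, so by Lemma~\ref{lem:windows}(b) it has no $1$ at an index $t'\ge n-g$; that is, $y_{r+n-g}=\dots=y_{r+n-1}=0$. Let $0\le a\le\ell-2$, so $a\le g$. Passing from $W_r$ back to $W_{r-a}$ prepends the zeros $y_{r-a},\dots,y_{r-1}$, drops the zeros $y_{r+n-a},\dots,y_{r+n-1}$, and moves $y_r=1$ to index $a$. So $W_{r-a}$ gives $(s+1,\mathsf P_a)$.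

\emph{The extreme values.} So far we have type $\mathsf N$ for all values except $c_e+S_e$, and the types $\mathsf P_a,\mathsf S_b$ for all values except $c_e$. The window $B_{z^*}$ begins and ends with $0^g$, so it gives $(c_e+S_e,\mathsf N)$. For the value $c_e$, take $m$ with $X_mX_{m+1}=oo$. All windows $W_{mn+j}$, $0\le j<n$, have value $c_e$ by Lemma~\ref{lem:windows}(a), and their letter in column $g$ is $B_o[g]=1$. For $j=g-a$, where $0\le g-a<n$, column $g$ is at index $a$, which gives $(c_e,\mathsf P_a)$. For $j=g+1+b$, where $g+1+b\le2g<n$ because $b\le\ell-2\le g-1$, column $g$ is at the index $t$ with $j+t=n+g$, namely $t=n-1-b$, which gives $(c_e,\mathsf S_b)$.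
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:two} and~\ref{thm:all}]
Given $k$ and $L$, let $K$ and $Y$ be as in Section~\ref{sec:word}. The word $Y$ is binary, $k$-automatic and uniformly recurrent by Lemma~\ref{lem:X}(c). Proposition~\ref{prop:count} and \eqref{eq:S} give the formula of Theorem~\ref{thm:all}. Let $1\le\ell\le L$. If the $\mathbb C$-span of the $k$-kernel of $\mathcal P^{(\ell)}_Y$ were finite-dimensional, then $(\mathcal P^{(\ell)}_Y(K^e))_{e\ge1}$ would be linearly recurrent by Lemma~\ref{lem:rec}, and so would
\[
S_e=\frac{1}{2\ell-1}\,\mathcal P^{(\ell)}_Y(K^e)-1,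
\]
contrary to Proposition~\ref{prop:notrec}. So the span is infinite-dimensional, and $\mathcal P^{(\ell)}_Y$ is not $k$-regular. This proves Theorem~\ref{thm:all}.

For Theorem~\ref{thm:two} take $L=\ell=2$. Then $g=1$, and $K=k^4\ge16$ satisfies $K\ge5g+4=9$ for every $k\ge2$. The morphism is $\sigma(o)=o\,1\,o^{K-2}$, $\sigma(z)=o\,1\,o\,z\,o\,z\,o\,(iz)\,o^{K-8}$, and $3(S_e+1)$ is the stated value.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Greinecker}
F.~Greinecker, \emph{On the 2-Abelian Complexity of the Thue-Morse Word}, arXiv:1404.3906 (2014).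

\bibitem{Lech}
C.~Lech, \emph{A note on recurring series}, Ark. Mat. \textbf{2} (1953).

\end{thebibliography}
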